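\title{Infinite-dimensional pseudomatricial C$^*$-algebras are neither exact nor quasidiagonal}

\begin{abstract}
A C$^*$-algebra is pseudomatricial if it is a limit of matrix algebras in the sense of continuous first-order logic, and pseudocompact if it is such a limit of finite-dimensional C$^*$-algebras. We prove that an infinite-dimensional pseudomatricial C$^*$-algebra is not exact, has no nonzero quasidiagonal quotient and has no amenable tracial state. We also determine which pseudocompact C$^*$-algebras are exact and which are quasidiagonal. The obstruction is a family of unitaries with an expansion property. Such families exist in all matrix algebras with uniform constants by property (T) of $SL_3(\mathbb Z)$, and their existence can be expressed by a sentence.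
\end{abstract}

\section{Introduction}

We work in continuous first-order logic for C$^*$-algebras in the sense of Farah, Hart and Sherman. Variables range over the unit ball of an algebra. \emph{Formulas} are built from the expressions $\|f(x_1,\dots,x_n)\|$, where $f$ is a $*$-polynomial with complex coefficients and no constant term, by applying continuous functions $\mathbb R^l\to\mathbb R$ and the quantifiers $\sup_x$ and $\inf_x$. (A quantifier over a ball of radius $r$ reduces to this case by substituting $rx$ for $x$.) A \emph{sentence} is a formula $\sigma$ without free variables; it has a value $\sigma^A\in\mathbb R$ in every C$^*$-algebra $A$. For example, $\sup_x\sup_y\|xy-yx\|$ vanishes exactly in the commutative algebras. Two algebras are \emph{elementarily equivalent} if every sentence has the same value in both.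

A C$^*$-algebra $A$ is \emph{pseudocompact} if it is a logical limit of finite-dimensional C$^*$-algebras: for every sentence $\sigma$ with $\sigma^A=0$ and every $\varepsilon>0$ there is a finite-dimensional C$^*$-algebra $F$ with $|\sigma^F|<\varepsilon$. It is \emph{pseudomatricial} if $F$ can always be taken to be a matrix algebra $M_n=M_n(\mathbb C)$, $n\ge1$. Equivalently, $A$ is elementarily equivalent to an ultraproduct $\prod_{\mathcal U}F_i$ of finite-dimensional algebras, respectively of matrix algebras. Here $\prod_{\mathcal U}F_i$ is the algebra of bounded families $(a_i)$ modulo those with $\lim_{\mathcal U}\|a_i\|=0$, and \L o\'s's theorem says that the value of a sentence $\sigma$ in it is $\lim_{\mathcal U}\sigma^{F_i}$. The proofs below use only the definition by sentences.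

Exactness and quasidiagonality, recalled in Section~\ref{sec:prelim}, are also forms of approximation by matrices, and it is natural to compare them with logical approximation. For pseudocompact algebras they are compatible with infinite dimension for a trivial reason: an ultraproduct $\prod_{\mathcal U}\mathbb C^n$ along a nonprincipal ultrafilter on $\mathbb N$ is infinite-dimensional and commutative, hence exact and quasidiagonal. For pseudomatricial algebras the matrix algebras $M_n$ themselves are trivial examples. The following question comes from Hardy's paper \cite{Hardy}.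

\begin{quote}
\emph{Is there an infinite-dimensional pseudomatricial C$^*$-algebra that is exact? Is there one that is quasidiagonal?}
\end{quote}

There is a reason to hope for examples. Both properties pass to subalgebras, so small algebras have them more easily, and by the downward L\"owenheim--Skolem theorem an ultraproduct $\prod_{\mathcal U}M_{n_i}$ has separable subalgebras that are elementarily equivalent to it. Finding one bad subalgebra of the ultraproduct therefore does not settle the question, since a small pseudomatricial algebra might avoid it. A negative answer needs an obstruction whose presence is forced by the values of sentences. We construct one. Nonzero pseudocompact algebras are unital (Lemma~\ref{lem:unit}), so it makes sense to speak of their tracial states.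

\begin{theorem}\label{thm:A}
Let $A$ be an infinite-dimensional pseudomatricial C$^*$-algebra.
\begin{enumerate}
\item[(1)] $A$ is not quasidiagonal. Moreover, no nonzero quotient of $A$ is quasidiagonal, and $A$ has no amenable tracial state.
\item[(2)] $A$ is not exact.
\end{enumerate}
\end{theorem}

So the answer to both questions is no. Since finite-dimensional algebras are nuclear and quasidiagonal, and nuclear algebras are exact, it follows that within the class of pseudomatricial algebras exactness, nuclearity, quasidiagonality and finite-dimensionality are all equivalent. The second theorem reduces the pseudocompact case to the pseudomatricial one.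

\begin{theorem}\label{thm:B}
Let $A\ne0$ be a pseudocompact C$^*$-algebra and let $MC(A)$ be the set of its minimal nonzero central projections. Then $\|a\|=\sup_{z\in MC(A)}\|za\|$ for all $a\in A$, and $zA$ is pseudomatricial for each $z\in MC(A)$. Moreover:
\begin{enumerate}
\item[(QD)] $A$ is quasidiagonal $\iff$ $A$ is residually finite-dimensional $\iff$ $\dim zA<\infty$ for all $z\in MC(A)$.
\item[(EX)] $A$ is exact $\iff$ $A$ is nuclear $\iff$ $A$ is subhomogeneous $\iff$ $\sup_{z\in MC(A)}\dim zA<\infty$.
\end{enumerate}
\end{theorem}

\section{Approximation properties and tensor norms}\label{sec:prelim}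

A \emph{ccp map} is a contractive completely positive linear map between C$^*$-algebras. We use three textbook facts about such maps.
\begin{enumerate}
\item[(F1)] (Arveson's extension theorem.) A ccp map from a C$^*$-subalgebra $A\subset B$ into $B(H)$ extends to a ccp map $B\to B(H)$.
\item[(F2)] If a unital ccp map $\Phi$ on $B$ restricts to a $*$-homomorphism on a unital C$^*$-subalgebra $A\subset B$, then $\Phi(aTb)=\Phi(a)\Phi(T)\Phi(b)$ for $a,b\in A$ and $T\in B$.
\item[(F3)] For $A\subset B(H)$ and $B\subset B(K)$, the norm that $A\otimes B$ inherits from $B(H\otimes K)$ does not depend on the faithful representations; the completion is $A\otimes_{\min}B$. If $\varphi$ and $\psi$ are ccp maps, then $\varphi\otimes\psi$ is contractive for these norms.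
\end{enumerate}

\begin{definition}\label{def:approx}
Let $A$ be a C$^*$-algebra.
\begin{enumerate}
\item[(a)] $A$ is \emph{quasidiagonal} if for every finite set $E\subset A$ and $\varepsilon>0$ there is a ccp map $\varphi:A\to M_m$ with $\|\varphi(ab)-\varphi(a)\varphi(b)\|<\varepsilon$ and $\|\varphi(a)\|>\|a\|-\varepsilon$ for $a,b\in E$.
\item[(b)] $A\subset B(H)$ is \emph{exact} if for every finite set $E\subset A$ and $\varepsilon>0$ there are ccp maps $\alpha:A\to M_m$ and $\beta:M_m\to B(H)$ with $\|\beta\alpha(a)-a\|<\varepsilon$ for $a\in E$. It is \emph{nuclear} if $\beta$ can be chosen with values in $A$.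
\item[(c)] A tracial state $\tau$ on a unital algebra $A\subset B(H)$ with $1_A=1_H$ is \emph{amenable} if it extends to a state $\phi$ of $B(H)$ with $\phi(uTu^*)=\phi(T)$ for all unitaries $u\in A$ and all $T\in B(H)$.
\item[(d)] $A$ is \emph{residually finite-dimensional} if it embeds in a product $\prod_iM_{n_i}$, and \emph{subhomogeneous} if its irreducible representations have bounded finite dimension.
\end{enumerate}
\end{definition}

Condition (a) is Voiculescu's local characterization of quasidiagonality. If $A\subset B(H)$ and $P_i\to1$ strongly is a net of finite-rank projections with $\|[P_i,a]\|\to0$ for $a\in A$, then the maps $a\mapsto P_iaP_i$ verify (a). Condition (b) is nuclear embeddability, which is equivalent to exactness by Kirchberg's theorem; it is the only form of exactness that we use. Conditions (a) and (b) pass to subalgebras, by restricting $\varphi$ and $\alpha$. Conditions (b) and (c) do not depend on the representation. Indeed, given faithful representations $\pi_1,\pi_2$ on $H_1,H_2$, extend $\pi_2\pi_1^{-1}$ by (F1) to a ccp map $\Phi:B(H_1)\to B(H_2)$. In (b),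 $\Phi\beta$ serves for $\pi_2$ if $\beta$ serves for $\pi_1$. In (c), $\phi\Phi$ serves for $\pi_1$ if $\phi$ serves for $\pi_2$, by (F2).

We write $\operatorname{Tr}$ for the unnormalized trace, $\|x\|_2=\operatorname{Tr}(x^*x)^{1/2}$ and $\|x\|_1=\operatorname{Tr}|x|$, and we use the inequalities $|\operatorname{Tr}(xT)|\le\|x\|_1\|T\|$ and $\|xy\|_1\le\|x\|_2\|y\|_2$. Let $\bar K=\{\bar\zeta:\zeta\in K\}$ be the conjugate Hilbert space of $K$, and for $b\in B(K)$ put $\bar b\,\bar\zeta=\overline{b\zeta}$. The map $b\mapsto\bar b$ is conjugate-linear, multiplicative and $*$-preserving, so $B\subset B(K)$ gives a C$^*$-algebra $\bar B\subset B(\bar K)$. Entrywise conjugation preserves positivity of matrices over $B$, so a ccp map $\varphi$ gives a ccp map $\bar\varphi(\bar b)=\overline{\varphi(b)}$. We identify $H\otimes\bar K$ with the Hilbert space $HS(K,H)$ of Hilbert--Schmidt operators from $K$ to $H$ by sending $\xi\otimes\bar\zeta$ to $\langle\,\cdot\,,\zeta\rangle\xi$. Then $a\otimes\bar b$ acts by $x\mapsto axb^*$, and since finite-rank operators are dense,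
\begin{equation}\label{eq:hs}
\Big\|\sum_sa_s\otimes\bar b_s\Big\|=\sup\Big\{\Big\|\sum_sa_sxb_s^*\Big\|_2:\ x:K\to H\text{ of finite rank},\ \|x\|_2=1\Big\}.
\end{equation}

\section{A two-by-two model}\label{sec:model}

The mechanism of the proof is visible in $M_2$. Let
\[
b_1=1,\qquad b_2=X=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad b_3=Z=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.
\]
We ask how well these three unitaries factor through $M_1=\mathbb C$ in the sense of Definition~\ref{def:approx}(b), and we use the tensor $\sum_sb_s\otimes\bar b_s$ as a test.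

\emph{The test tensor has full norm.} It maps the identity matrix $x=1$ to $\sum_sb_sb_s^*=3x$, so $\|\sum_sb_s\otimes\bar b_s\|=3$ by \eqref{eq:hs}.

\emph{No line is nearly invariant.} For a unit vector $\xi=(\xi_1,\xi_2)$,
\[
|\langle X\xi,\xi\rangle|^2+|\langle Z\xi,\xi\rangle|^2=4(\operatorname{Re}\xi_1\bar\xi_2)^2+(|\xi_1|^2-|\xi_2|^2)^2\le(|\xi_1|^2+|\xi_2|^2)^2=1 .
\]
So $|\langle b\xi,\xi\rangle|^2\le\frac12$ for $b=X$ or for $b=Z$. In terms of the projection $e$ onto $\mathbb C\xi$, this reads $\min_s\operatorname{Tr}(eb_seb_s^*)\le\frac12\operatorname{Tr}e$.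

\emph{With scalar coefficients the norm drops.} Let $a_s$ be scalars with $|a_s|\le1$. An element of $HS(\mathbb C^2,\mathbb C)$ of norm one is $x=\langle\,\cdot\,,\xi\rangle$ with $\|\xi\|=1$, and $\|\sum_sa_sxb_s^*\|_2=\|\sum_s\bar a_sb_s\xi\|$. Choose $s\in\{2,3\}$ with $|\langle b_s\xi,\xi\rangle|\le1/\sqrt2$. Then $\|\bar a_1\xi+\bar a_sb_s\xi\|^2\le2+\sqrt2$, and the third term has norm at most $1$. Hence $\|\sum_sa_s\otimes\bar b_s\|\le1+\sqrt{2+\sqrt2}<3$.

Now let $\alpha:M_2\to\mathbb C$ and $\beta:\mathbb C\to M_2$ be ccp maps with $\|\beta\alpha(b_s)-b_s\|\le\varepsilon$. By (F3),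
\[
3\le\Big\|\sum_s\beta\alpha(b_s)\otimes\bar b_s\Big\|+3\varepsilon\le\Big\|\sum_s\alpha(b_s)\otimes\bar b_s\Big\|+3\varepsilon\le1+\sqrt{2+\sqrt2}+3\varepsilon ,
\]
so $\varepsilon\ge\frac13(2-\sqrt{2+\sqrt2})$. The three unitaries do not factor through $\mathbb C$, with an explicit margin.

To contradict exactness we must exclude factorizations through every $M_m$, for one fixed family of unitaries and with one fixed margin. This requires three things. First, the drop in norm must be proved for matrix coefficients $a_s\in M_m$, where $x$ has rank up to $m$, from the assumption that no subspace of at most half the dimension is nearly invariant (Section~\ref{sec:gap}); the resulting obstructions to exactness and quasidiagonality are in Section~\ref{sec:obstruction}. Second, we need such unitaries in all dimensions with the same constants; they come from property (T) (Section~\ref{sec:T}). Third, their existence must be written as a sentence, although the language has neither traces nor ranks (Sections~\ref{sec:logic} and~\ref{sec:formulas}).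

\section{Expansion forces a spectral gap}\label{sec:gap}

In this section and the next, $S$ is a finite index set with a distinguished element $1$, and $k=|S|\ge2$.

\begin{definition}\label{def:exp}
Let $u=(u_s)_{s\in S}$ be contractions on a Hilbert space $H$, let $q$ be a projection on $H$ and let $\eta\in(0,1]$. The family $u$ is \emph{$\eta$-expanding under $q$} if
\[
\min_{s\in S}\operatorname{Tr}(eu_seu_s^*)\le(1-\eta)\operatorname{Tr}e
\]
for every nonzero finite-rank projection $e\le q$ with $2\operatorname{rank}e\le\operatorname{rank}q$. If $q=1$, we say that $u$ is \emph{$\eta$-expanding}.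
\end{definition}

For a unitary $u$ and a finite-rank projection $e$,
\begin{equation}\label{eq:move}
\operatorname{Tr}e-\operatorname{Tr}(eueu^*)=\tfrac12\|e-ueu^*\|_2^2 ,
\end{equation}
so expansion says that some $u_s$ moves a fixed proportion of the range of $e$ out of itself. A bound on the rank is needed in finite dimension, since $e=1$ is not moved at all. If $q$ has infinite rank, the bound is void. The family $(1,X,Z)$ of Section~\ref{sec:model} is $\frac12$-expanding.

In the model, a vector $x$ on which the norm is almost attained has rank one and defines a projection directly. In general $x$ only defines the positive operator $\rho=x^*x$, which turns out to be almost invariant in $\|\cdot\|_1$, while expansion concerns projections. The link is the formula $\rho=\int_0^\infty\chi_{(t,\infty)}(\rho)\,dt$: the next lemma shows that the spectral projections of $\rho$ are almost invariant on average over $t$.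

\begin{lemma}\label{lem:PSC}
Let $h,g$ be positive finite-rank operators on a Hilbert space.
\begin{enumerate}
\item[(a)] (Powers--St\o rmer inequality.) $\|h-g\|_2^2\le\|h^2-g^2\|_1$.
\item[(b)] (Connes' inequality.) $\displaystyle\int_0^\infty\big\|\chi_{(t,\infty)}(h^2)-\chi_{(t,\infty)}(g^2)\big\|_2^2\,dt\le\|h-g\|_2\,\|h+g\|_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
All operators involved vanish on the orthogonal complement of the sum of the ranges of $h$ and $g$, so we may work in a finite-dimensional space.

(a) Put $T=h-g=T_+-T_-$ and $R=h+g$. Then $R\ge T$, $R\ge-T$ and $h^2-g^2=\frac12(TR+RT)$. The operator $\operatorname{sgn}T$ is a contraction with $T\operatorname{sgn}T=(\operatorname{sgn}T)T=|T|=T_++T_-$. Therefore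
\begin{align*}
\|h^2-g^2\|_1&\ge\operatorname{Tr}\big((\operatorname{sgn}T)(h^2-g^2)\big)=\operatorname{Tr}(T_+R)+\operatorname{Tr}(T_-R)\\
&\ge\operatorname{Tr}(T_+T)-\operatorname{Tr}(T_-T)=\operatorname{Tr}(T_+^2)+\operatorname{Tr}(T_-^2)=\|T\|_2^2 .
\end{align*}

(b) Let $(\xi_i)$ and $(\zeta_j)$ be orthonormal eigenbases of $h$ and $g$ with eigenvalues $\alpha_i,\beta_j\ge0$, and put $c_{ij}=|\langle\zeta_j,\xi_i\rangle|^2$. For real functions $f_1,f_2$ we have $\langle(f_1(h)-f_2(g))\zeta_j,\xi_i\rangle=(f_1(\alpha_i)-f_2(\beta_j))\langle\zeta_j,\xi_i\rangle$, so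
\[
\|f_1(h)-f_2(g)\|_2^2=\sum_{i,j}c_{ij}\,|f_1(\alpha_i)-f_2(\beta_j)|^2 .
\]
Thus the integrand in (b) is the sum of those $c_{ij}$ for which exactly one of $\alpha_i^2,\beta_j^2$ exceeds $t$, and the integral equals $\sum c_{ij}|\alpha_i^2-\beta_j^2|=\sum c_{ij}|\alpha_i-\beta_j|(\alpha_i+\beta_j)$. By the Cauchy--Schwarz inequality this is at most $(\sum c_{ij}(\alpha_i-\beta_j)^2)^{1/2}(\sum c_{ij}(\alpha_i+\beta_j)^2)^{1/2}=\|h-g\|_2\|h+g\|_2$.
\end{proof}

For $\eta\in(0,1]$ put
\[
\delta(\eta)=\frac{\eta^4}{64k^4}.
\]

\begin{proposition}\label{prop:gap}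
Let $(b_s)_{s\in S}$ be an $\eta$-expanding family of unitaries on a Hilbert space $K$ with $b_1=1$. Let $(a_s)_{s\in S}$ be contractions on a Hilbert space $H'$, and let $x:K\to H'$ have finite rank with $2\operatorname{rank}x\le\dim K$. Then
\[
\Big\|\sum_sa_sxb_s^*\Big\|_2\le(k-\delta(\eta))\,\|x\|_2 .
\]
\end{proposition}

\begin{proof}
Let $\|x\|_2=1$ and $y_s=a_sxb_s^*$, so that $\|y_s\|_2\le1$. Write $\|\sum_sy_s\|_2=k-\delta$ with $\delta\ge0$. We show $\delta\ge\delta(\eta)$, and we may assume $\delta\le1$.

\emph{The operator $\rho=x^*x$ is almost invariant.} By the triangle inequality $\|y_s\|_2\ge1-\delta$, so $1-\|y_s\|_2^2\le2\delta$, and $\|y_1+y_s\|_2\ge2-\delta$ for $s\ne1$. The parallelogram law gives $\|y_1-y_s\|_2^2\le4-(2-\delta)^2\le4\delta$, and hence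
\[
\|y_1^*y_1-y_s^*y_s\|_1\le\|y_1^*(y_1-y_s)\|_1+\|(y_1-y_s)^*y_s\|_1\le2\|y_1-y_s\|_2\le4\sqrt\delta .
\]
Passing to $y_s^*y_s$ removes the unknown coefficients: $y_s^*y_s=b_sx^*a_s^*a_sxb_s^*\le b_s\rho b_s^*$, and the trace norm of a positive operator is its trace, so $\|b_s\rho b_s^*-y_s^*y_s\|_1=1-\|y_s\|_2^2\le2\delta$ for every $s$. For $s=1$ this says $\|\rho-y_1^*y_1\|_1\le2\delta$, because $b_1=1$. Altogether
\[
\|\rho-b_s\rho b_s^*\|_1\le4\sqrt\delta+4\delta\le8\sqrt\delta\qquad(s\in S).
\]

\emph{The spectral projections of $\rho$ are almost invariant on average.} Let $h=\rho^{1/2}$, $h_s=b_shb_s^*$ and $e_t=\chi_{(t,\infty)}(\rho)$ for $t\ge0$; then $b_se_tb_s^*=\chi_{(t,\infty)}(h_s^2)$. Lemma~\ref{lem:PSC}(a) gives $\|h-h_s\|_2\le(8\sqrt\delta)^{1/2}$, and $\|h+h_s\|_2\le2$. By \eqref{eq:move} and Lemma~\ref{lem:PSC}(b),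
\[
\int_0^\infty\big(\operatorname{Tr}e_t-\operatorname{Tr}(e_tb_se_tb_s^*)\big)\,dt=\frac12\int_0^\infty\|e_t-b_se_tb_s^*\|_2^2\,dt\le(8\sqrt\delta)^{1/2}.
\]

\emph{Expansion.} The index $s$ that moves $e_t$ may depend on $t$, so we sum over $s$. All integrands are nonnegative, and $2\operatorname{rank}e_t\le2\operatorname{rank}x\le\dim K$, so for each $t$ their sum is at least $\eta\operatorname{Tr}e_t$. Since $\int_0^\infty\operatorname{Tr}e_t\,dt=\operatorname{Tr}\rho=1$, we obtain $\eta\le k(8\sqrt\delta)^{1/2}$, that is, $\delta\ge\eta^4/(64k^4)$.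
\end{proof}

\begin{remark}
Both side conditions are needed. Without the bound on the rank, take $\dim K<\infty$, $a_s=b_s$ and $x=1$; then $\sum_sa_sxb_s^*=kx$. Without $b_1=1$, take the pair $(X,Z)$, which is $\frac12$-expanding with $k=2$: the matrix $X+iZ$ maps $(1,i)$ to $(2i,2)$, so $\|X+iZ\|=2=k$ and there is no gap for scalar coefficients.
\end{remark}

\section{Two obstructions}\label{sec:obstruction}

On an infinite-dimensional space, Proposition~\ref{prop:gap} applies to all finite-rank $x$ with $a_s=b_s$. The test tensor $\sum_sb_s\otimes\bar b_s$ then has norm less than $k$, whereas for unitary matrices it has norm $k$. Quasidiagonality produces almost unitary matrices by a map that does not increase tensor norms, and an amenable trace produces almost fixed vectors; both are excluded.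

\begin{proposition}\label{prop:QD}
Let $A\subset B(H)$ be a C$^*$-algebra containing $1_H$. Let $q\in A$ be a projection of infinite rank such that $\|1-\sum_{j=1}^ly_jqy_j^*\|<1$ for some $y_1,\dots,y_l\in A$. Let $(u_s)_{s\in S}$ be unitaries of $qAq$ with $u_1=q$ that are $\eta$-expanding under $q$. Then no nonzero quotient of $A$ is quasidiagonal, and $A$ has no amenable tracial state.
\end{proposition}

\begin{proof}
Let $\delta=\delta(\eta)$. Proposition~\ref{prop:gap} with $K=H'=qH$ and $a_s=b_s=u_s$ gives
\begin{equation}\label{eq:gapq}
\Big\|\sum_su_sxu_s^*\Big\|_2\le(k-\delta)\|x\|_2\quad\text{for all finite-rank }x\in B(qH).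
\end{equation}
By \eqref{eq:hs}, $\|\sum_su_s\otimes\bar u_s\|\le k-\delta$ in $qAq\otimes_{\min}\overline{qAq}$.

\emph{Quotients.} Let $\psi:A\to Q$ be a surjective $*$-homomorphism onto a nonzero quasidiagonal algebra. Since $\|1_Q-\sum_j\psi(y_j)\psi(q)\psi(y_j)^*\|<1$, the projection $\psi(q)$ is nonzero. Let $0<\varepsilon<\frac12$. Apply Definition~\ref{def:approx}(a) to the set of all $\psi(u_s)$ and $\psi(u_s^*)$, and let $\varphi:qAq\to M_m$ be the composition of $\psi$ with the resulting ccp map. Put $T_s=\varphi(u_s)$; thus $T_1=\varphi(q)$ and $0\le T_1\le1$. From $q^2=q$, $u_su_s^*=q$ and $u_sq=u_s$ we get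
\[
\|T_1^2-T_1\|<\varepsilon,\qquad\|T_sT_s^*-T_1\|<\varepsilon,\qquad\|T_sT_1-T_s\|<\varepsilon,\qquad\|T_1\|>1-\varepsilon>\tfrac12 .
\]
Let $f=\chi_{[1/2,1]}(T_1)\ne0$. Each eigenvalue $\lambda$ of $T_1$ has $\lambda(1-\lambda)<\varepsilon$, and the larger factor is at least $\frac12$, so $\|T_1-f\|\le2\varepsilon$. Hence $\|T_sT_s^*-f\|\le3\varepsilon$ and $\|T_sf-T_s\|\le3\varepsilon$, and therefore
\[
\|T_sfT_s^*-f\|\le\|(T_sf-T_s)T_s^*\|+\|T_sT_s^*-f\|\le6\varepsilon .
\]
Testing on the vector $f\in HS(\mathbb C^m,\mathbb C^m)$, which has $\|f\|_2^2=\operatorname{Tr}f$, we find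
\[
\Big\|\sum_sT_s\otimes\bar T_s\Big\|\ge\frac{1}{\operatorname{Tr}f}\sum_s\operatorname{Tr}(fT_sfT_s^*)\ge k(1-6\varepsilon).
\]
The left side is the norm of $(\varphi\otimes\bar\varphi)(\sum_su_s\otimes\bar u_s)$, which is at most $k-\delta$ by (F3). For $6k\varepsilon<\delta$ this is a contradiction.

\emph{Traces.} Let $\tau$ be an amenable tracial state with extension $\phi$ to $B(H)$. We have $\tau(q)>0$: otherwise $\tau(y_jqy_j^*)=\tau(qy_j^*y_jq)\le\|y_j\|^2\tau(q)=0$, and then $1=\tau(1-\sum_jy_jqy_j^*)<1$. So $\phi_q=\tau(q)^{-1}\phi|_{B(qH)}$ is a state of $B(qH)$. It satisfies $\phi_q(u_s^*Tu_s)=\phi_q(T)$, because $u_s^*+(1-q)$ is a unitary of $A$. Every state of $B(qH)$ is a weak$^*$ limit of normal states $\operatorname{Tr}(\rho\,\cdot\,)$, where $\rho$ is a density operator (positive, of trace one). Let $\operatorname{Tr}(\rho_i\,\cdot\,)\to\phi_q$. Then $\operatorname{Tr}((u_s\rho_iu_s^*-\rho_i)T)\to\phi_q(u_s^*Tu_s)-\phi_q(T)=0$ for all $T\in B(qH)$. Since $B(qH)$ is the dual of the trace class, $0$ lies in the weak closure of the convex set of all tuples $(u_s\rho u_s^*-\rho)_{s\in S}$,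 with $\rho$ a density operator, in the $k$-fold direct sum of the trace class. By the Hahn--Banach theorem it lies in the norm closure. Finite-rank density operators are $\|\cdot\|_1$-dense, so for each $\varepsilon>0$ there is a finite-rank density operator $\rho$ with $\|u_s\rho u_s^*-\rho\|_1<\varepsilon^2$ for all $s$. By Lemma~\ref{lem:PSC}(a), $h=\rho^{1/2}$ has $\|h\|_2=1$ and $\|u_shu_s^*-h\|_2<\varepsilon$, so $\|\sum_su_shu_s^*\|_2\ge k-k\varepsilon$. For $k\varepsilon<\delta$ this contradicts \eqref{eq:gapq}.
\end{proof}

The hypothesis on the $y_j$ prevents quotients and traces from annihilating $q$; without it, adding a summand $\mathbb C$ to $A$ would destroy the conclusion.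

For exactness the infinite-dimensional family is of no use, since the argument of Section~\ref{sec:model} needs a test tensor of almost full norm, and this comes from a finite-dimensional space. We therefore need one family $u$ with finite-dimensional expanding corners of unbounded dimension: the map $\alpha$ into $M_m$ is chosen for $u$, and only then a corner of dimension at least $2m$. A sentence can guarantee only that the corners are almost invariant, so we allow a small commutator. Put
\[
\gamma(\eta)=\Big(\frac{\delta(\eta/2)}{2k}\Big)^{1/2},\qquad\text{so that}\qquad k\gamma(\eta)^2=\tfrac12\,\delta(\eta/2)\quad\text{and}\quad2\gamma(\eta)^2=\frac{\eta^4}{1024k^5}\le\frac\eta2 .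
\]

\begin{proposition}\label{prop:exact}
Let $(u_s)_{s\in S}$ be unitaries on a Hilbert space $H$ with $u_1=1$, and let $\eta\in(0,1]$. Suppose that there are finite-rank projections $q$ on $H$ of arbitrarily large rank such that $\|[u_s,q]\|\le\gamma(\eta)$ for all $s$ and $u$ is $\eta$-expanding under $q$. Then $C^*(u_s:s\in S)$ is not exact.
\end{proposition}

\begin{proof}
Write $\gamma=\gamma(\eta)$ and $\delta=\delta(\eta/2)$. Let $q$ be as in the statement and $c_s=qu_sq\in B(qH)$. We first replace $c_s$ by a unitary. Since $\|(1-q)u_sq\|=\|(1-q)[u_s,q]\|\le\gamma$, we have $c_s^*c_s=q-qu_s^*(1-q)u_sq\ge(1-\gamma^2)q$. As $|c_s|\le q$, this gives $q\ge|c_s|\ge|c_s|^2\ge(1-\gamma^2)q$. So $c_s$ is invertible on the finite-dimensional space $qH$, and $b_s=c_s|c_s|^{-1}$ is a unitary of $B(qH)$ with $\|b_s-c_s\|=\|q-|c_s|\|\le\gamma^2$ and $b_1=q$. For a projection $e\le q$ we have $eu_seu_s^*e=ec_sec_s^*e$ and $\|b_seb_s^*-c_sec_s^*\|\le2\gamma^2$, so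
\[
\operatorname{Tr}(eb_seb_s^*)\le\operatorname{Tr}(eu_seu_s^*)+2\gamma^2\operatorname{Tr}e\le\operatorname{Tr}(eu_seu_s^*)+\tfrac\eta2\operatorname{Tr}e .
\]
Hence $(b_s)$ is an $\frac\eta2$-expanding family of unitaries on $qH$.

Suppose that $C^*(u_s:s\in S)\subset B(H)$ is exact. Choose ccp maps $\alpha$ into $M_m$ and $\beta:M_m\to B(H)$ with $\|\beta\alpha(u_s)-u_s\|<\delta/(4k)$ for all $s$. Then choose $q$ with $\operatorname{rank}q\ge2m$, and let $W=\sum_s\alpha(u_s)\otimes\bar b_s\in M_m\otimes\overline{B(qH)}$.

\emph{Lower bound.} By (F3) for $\beta\otimes\mathrm{id}$, we have $\|W\|\ge\|\sum_su_s\otimes\bar b_s\|-\delta/4$. Test on the inclusion $\iota:qH\to H$, for which $\|\iota\|_2^2=\operatorname{Tr}q$ and $\iota^*u_s\iota=c_s=b_s|c_s|$: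
\[
\Big\|\sum_su_s\otimes\bar b_s\Big\|\ge\frac1{\operatorname{Tr}q}\sum_s\operatorname{Tr}(c_sb_s^*)=\frac1{\operatorname{Tr}q}\sum_s\operatorname{Tr}|c_s|\ge k(1-\gamma^2)=k-\frac\delta2 .
\]
So $\|W\|\ge k-\frac34\delta$.

\emph{Upper bound.} Every $x:qH\to\mathbb C^m$ has $2\operatorname{rank}x\le2m\le\dim qH$. Proposition~\ref{prop:gap} and \eqref{eq:hs} give $\|W\|\le k-\delta$, which contradicts the lower bound.
\end{proof}

\section{Expanding families at every scale}\label{sec:T}

The group $\Gamma=SL_3(\mathbb Z)$ has property (T), by Kazhdan's theorem. From now on $S$ is a finite generating set of $\Gamma$ containing the identity $1$, and $k=|S|\ge2$. Property (T) provides $\kappa\in(0,2]$ such that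
\[
\max_{s\in S}\|\pi(s)\xi-\xi\|\ge\kappa\|\xi\|
\]
for every vector $\xi$ of every unitary representation $\pi$ of $\Gamma$ without nonzero invariant vectors. Put $\eta_0=\kappa^2/4\in(0,1]$.

\begin{lemma}\label{lem:T}
If $\pi:\Gamma\to U(d)$ is an irreducible unitary representation, then $(\pi(s))_{s\in S}$ is $\eta_0$-expanding on $\mathbb C^d$.
\end{lemma}

\begin{proof}
Let $e\ne0$ be a projection with $2\operatorname{Tr}e\le d$. The group acts unitarily on the trace-zero matrices with the norm $\|\cdot\|_2$ by conjugation with $\pi$. An invariant vector commutes with $\pi(\Gamma)$, so it is a scalar by Schur's lemma, and so it is zero. The matrix $y=e-\frac{\operatorname{Tr}e}{d}1$ has trace zero and $\|y\|_2^2=\operatorname{Tr}e-\frac{(\operatorname{Tr}e)^2}{d}\ge\frac12\operatorname{Tr}e$. By \eqref{eq:move}, for some $s\in S$,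
\[
\operatorname{Tr}e-\operatorname{Tr}(e\pi(s)e\pi(s)^*)=\tfrac12\|\pi(s)y\pi(s)^*-y\|_2^2\ge\tfrac12\kappa^2\|y\|_2^2\ge\eta_0\operatorname{Tr}e.\qedhere
\]
\end{proof}

A sentence has to be controlled in $M_n$ for every $n$, so we need irreducible representations whose dimensions leave no large multiplicative gaps. In order to place many of them side by side in $M_n$, we also want the dimensions to grow geometrically.

\begin{lemma}\label{lem:dims}
There are irreducible unitary representations $\pi_j$ of $\Gamma$ of finite dimension $d_j$, $j\ge0$, with $d_0=1$ and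
\begin{equation}\label{eq:dims}
2d_j\le d_{j+1}<16d_j,\qquad d_0+\dots+d_j\le2d_j\qquad(j\ge0).
\end{equation}
\end{lemma}

\begin{proof}
Let $p$ be a prime. Reduction $\Gamma\to SL_3(\mathbb F_p)$ is onto, because $SL_3(\mathbb F_p)$ is generated by elementary matrices and these lift. The group $SL_3(\mathbb F_p)$ acts doubly transitively on the $p^2+p+1$ points of $\mathbb P^2(\mathbb F_p)$: represent two pairs of distinct points by the first two vectors of bases $(v_i)$ and $(w_i)$, and rescale $w_3$ so that the map $v_i\mapsto w_i$ has determinant $1$. An operator commuting with the permutation representation has a matrix that is constant on the two orbits on pairs of points, so the commutant has dimension $2$. Hence the complement of the constants, the space of mean-zero functions, is irreducible, of dimension $p^2+p$.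

Put $p_1=2$ and choose primes $p_{j+1}$ with $2p_j<p_{j+1}<4p_j$ by Bertrand's postulate. Let $\pi_0$ be trivial, and for $j\ge1$ let $\pi_j$ be the representation above for $p_j$, so $d_j=p_j(p_j+1)$. Then $d_0=1$ and $d_1=6$ satisfy the first inequalities. For $j\ge1$ we have $d_{j+1}\ge(2p_j+1)(2p_j+2)\ge2d_j$ and $d_{j+1}\le(4p_j-1)4p_j<16d_j$. Finally, $d_i\le2^{i-j}d_j$ for $i\le j$, and summing gives the last inequality.
\end{proof}

\section{Definable sets and transfer}\label{sec:logic}

The quantifiers of the logic range over unit balls, while we want to quantify over projections and unitaries. This is possible, up to uniform approximation, because an element that almost satisfies the relations of a projection or a unitary is close to one that satisfies them exactly. By induction on its construction, every formula has a bound and a modulus of uniform continuity in its free variables that are valid in all C$^*$-algebras.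

Let $\mathcal C$ be a class of pairs $(A,y)$, where $y$ is a tuple of fixed length in the unit ball $A_1$ of $A$. A real function $\theta$ on $\mathcal C$ is \emph{definable on $\mathcal C$} if for every $\varepsilon>0$ there is a formula $\varphi$ with $|\theta(A,y)-\varphi^A(y)|\le\varepsilon$ on $\mathcal C$. Definable functions are bounded, and a continuous function of finitely many definable functions is definable. We omit $A$ from the notation when it is clear; if the tuple is empty we write $\sigma^A$ for the value.

Let $\mathcal C^+$ be the class of all $(A,x,y)$ with $(A,y)\in\mathcal C$ and $x\in A_1$. A family of sets $X_y\subset A_1$, $(A,y)\in\mathcal C$, is \emph{stable} if there is a definable function $P\ge0$ on $\mathcal C^+$ with $X_y=\{x:P(x,y)=0\}$ and with the following property: for every $\varepsilon>0$ there is $\delta>0$ such that, for all $(A,x,y)\in\mathcal C^+$, the inequality $P(x,y)\le\delta$ implies $\|x-x'\|\le\varepsilon$ for some $x'\in X_y$. In particular, $\inf_xP(x,y)=0$ implies $X_y\ne\emptyset$. The unit ball is stable, with $P=0$.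

\begin{lemma}\label{lem:quant}
Let $(X_y)$ be a stable family of nonempty sets over $\mathcal C$, and let $\theta$ be definable on the class of all $(A,x,y)$ with $(A,y)\in\mathcal C$ and $x\in X_y$. Then $\sup_{x\in X_y}\theta(x,y)$ and $\inf_{x\in X_y}\theta(x,y)$ are definable on $\mathcal C$.
\end{lemma}

\begin{proof}
Since $\inf\theta=-\sup(-\theta)$, it suffices to treat the supremum. Replacing $\theta$ by a formula that is within $\varepsilon$ of it changes the supremum by at most $\varepsilon$, so we may assume that $\theta$ is a formula, with $|\theta|\le M$, $M>0$. Given $\varepsilon>0$, choose $\varepsilon'>0$ such that $\|x-x'\|\le\varepsilon'$ implies $|\theta(x,y)-\theta(x',y)|\le\varepsilon$, let $\delta$ correspond to $\varepsilon'$, and put $K=2M/\delta$. We claim that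
\[
\sup_{x\in X_y}\theta\ \le\ \sup_{x\in A_1}(\theta-KP)\ \le\ \sup_{x\in X_y}\theta+\varepsilon .
\]
The first inequality holds because $P=0$ on $X_y$. For the second, if $P(x,y)>\delta$ then $\theta-KP<-M\le\sup_{X_y}\theta$, and if $P(x,y)\le\delta$ then $\theta(x,y)\le\theta(x',y)+\varepsilon$ for some $x'\in X_y$. The middle term is definable on $\mathcal C$: approximate $\theta-KP$ uniformly on $\mathcal C^+$ by a formula $\varphi$ and take $\sup_x\varphi$.
\end{proof}

Because $\theta$ needs to be definable only where $x\in X_y$, the lemma can be iterated, with inner sets depending on outer variables: we may quantify over projections $e$, and inside over unitaries of $eAe$.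

\begin{lemma}[Transfer]\label{lem:transfer}
Let $\mathcal C$ be a class of nonzero C$^*$-algebras that contains all nonzero finite-dimensional ones, let $\sigma$ be definable on $\mathcal C$, and let $A\in\mathcal C$ be pseudocompact. For every $\varepsilon>0$ there is a finite-dimensional $F\ne0$ with $|\sigma^A-\sigma^F|<\varepsilon$. If $A$ is pseudomatricial, $F$ can be taken to be a matrix algebra. In particular, if $\sigma^F\le c$ for all finite-dimensional $F\neq0$ (respectively, for all $F=M_n$), then $\sigma^A\le c$ (respectively, when $A$ is pseudomatricial).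
\end{lemma}

\begin{proof}
Let $\varepsilon<3$ and choose a sentence $\sigma_0$ within $\varepsilon/3$ of $\sigma$ on $\mathcal C$. The sentence $|\sigma_0-\sigma_0^A|+|1-\sup_x\|x\||$ vanishes in $A$, so its value is less than $\varepsilon/3<1$ in some $F$ of the required kind. The second term shows $F\ne0$, so $F\in\mathcal C$, and $|\sigma^A-\sigma^F|<\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:unit}
Every nonzero pseudocompact C$^*$-algebra $A$ is unital.
\end{lemma}

\begin{proof}
The sentence $\inf_e\sup_x\|ex-x\|$ vanishes in finite-dimensional algebras, hence in $A$. Choose $e\in A_1$ with $\sup_{\|x\|\le1}\|ex-x\|<1$. If $A$ had no unit, the norm of $1-e$ in the unitization would be $\sup_{x\in A_1}\|(1-e)x\|<1$. Then $e$ would be invertible in the unitization, which is impossible for an element of the proper ideal $A$.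
\end{proof}

From now on all C$^*$-algebras are unital and nonzero; a pseudomatricial algebra is nonzero because $\sup_x\|x\|=1$ in every $M_n$. In a unital algebra $\sup_y\|xy-y\|=\|x-1\|$, so $\{1\}$ is stable. By Lemma~\ref{lem:quant}, substituting $1$ for a variable of a formula gives a definable function, and we use $1$ freely.

\begin{lemma}\label{lem:stable}
The following families are stable over the class of all pairs $(A,e)$ with $e\in A$ a projection:
\begin{enumerate}
\item[(a)] $\mathrm{Proj}(eAe)$, the set of projections of $eAe$;
\item[(b)] $U(eAe)$, the unitary group of $eAe$;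
\item[(c)] $\mathrm{Proj}^\times(A)$, the set of nonzero projections of $A$;
\item[(d)] $\mathrm{Min}(A)$, the set of nonzero projections $p$ with $pAp=\mathbb Cp$.
\end{enumerate}
The sets in (a), (b), (c) are nonempty.
\end{lemma}

\begin{proof}
The sets contain $0$, $e$ and $1$, respectively. In each case we give $P$, whose zero set is the set in question, and assume $P(x)\le\delta<1/50$.

(a) Let $P=\|x-exe\|+\|x-x^*\|+\|x^2-x\|$ and $h=\frac12(exe+ex^*e)$. Then $\|h-x\|\le\frac32\delta$, so $\|h^2-h\|\le\|h^2-x^2\|+\|x^2-x\|+\|x-h\|\le6\delta$. If $\lambda$ is in the spectrum of $h$, then $|\lambda||1-\lambda|\le6\delta$ and the larger factor is at least $\frac12$, so the smaller one is at most $12\delta<\frac12$. Thus $\chi_{[1/2,\infty)}$ is continuous on the spectrum and vanishes at $0$, so $p=\chi_{[1/2,\infty)}(h)$ is a projection in $eAe$, and $\|x-p\|\le14\delta$.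

(b) Let $P=\|x-exe\|+\|x^*x-e\|+\|xx^*-e\|$ and $y=exe$. Then $\|y^*y-e\|\le\|y^*y-x^*x\|+\delta\le3\delta<1$, and the same bound holds for $\|yy^*-e\|$, so $y$ is invertible in $eAe$. The unitary $w=y|y|^{-1}$ of $eAe$ satisfies $\|w-y\|=\|e-|y|\|\le\|e-y^*y\|\le3\delta$, because $|1-t|\le|1-t^2|$ for $t\ge0$. So $\|w-x\|\le4\delta$.

(c) Add $|1-\|x\||$ to the function of (a) with $e=1$. The projection $p$ found there has $\|p\|\ge1-15\delta>0$.

(d) Add $\mu(x)=\sup_y\min_{|\lambda|\le1}\|xyx-\lambda x\|$ to the function of (c). Replacing the disk by a finite $\varepsilon$-net changes $\mu$ by at most $\varepsilon$, so $\mu$ is definable, and $|\mu(x)-\mu(x')|\le3\|x-x'\|$. If $p\in\mathrm{Min}(A)$, then $\mu(p)=0$. If $p$ is a projection with $\dim pAp\ge2$, then $pAp$ contains a self-adjoint element that is not a multiple of $p$. Its spectrum in $pAp$ has at least two points, and an affine rescaling gives a self-adjoint contraction $y\in pAp$ with $\pm1$ in its spectrum. Then $\|y-\lambda p\|\ge\max(|1-\lambda|,|1+\lambda|)\ge1$ for all $\lambda$, so $\mu(p)\ge1$. Now the nonzero projection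 $p$ near $x$ has $\mu(p)\le\delta+42\delta<1$, so $p\in\mathrm{Min}(A)$.
\end{proof}

\section{Rank, trace and expansion in the language of norms}\label{sec:formulas}

Definition~\ref{def:exp} involves ranks and traces, and formulas see only norms. Ranks can be compared through the formula
\[
\rho_m(p,q)=\inf_{y_1,\dots,y_m}\Big\|p-\sum_{j=1}^my_jqy_j^*\Big\| .
\]

\begin{lemma}\label{lem:rank}
Let $p,q$ be projections in $A\subset B(H)$.
\begin{enumerate}
\item[(a)] If $p$ has finite rank, $\operatorname{rank}p\le m\operatorname{rank}q$, and $A$ contains every finite-rank operator $y$ on $H$ with $y=pyq$, then $\rho_m(p,q)=0$.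
\item[(b)] If $q$ has finite rank and $\rho_m(p,q)<1$, then $\operatorname{rank}p\le m\operatorname{rank}q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $p=p_1+\dots+p_m$ with orthogonal projections of rank at most $\operatorname{rank}q$, and choose partial isometries $y_j$ with $y_jy_j^*=p_j$ and $y_j^*y_j\le q$. Then $y_j=py_jq\in A$ and $y_jqy_j^*=p_j$.

(b) For suitable $y_j$ we have $\|p-p\sum_jy_jqy_j^*p\|<1$, so $p\sum_jy_jqy_j^*p$ is invertible on $pH$. Its rank is at most $m\operatorname{rank}q$.
\end{proof}

The normalized trace of a positive matrix can be recovered from norms by averaging over unitary conjugates until the matrix is almost scalar. To obtain a formula, the number of averaging steps must not depend on the size of the matrix. For a projection $e$ and a contraction $a$ in $A$ put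
\[
t_N(e,a)=\inf_{w_1,\dots,w_N\in U(eAe)}\|D_{w_N}\cdots D_{w_1}(eae)\|,\qquad D_w(b)=\tfrac12(b+wbw^*).
\]
Then $0\le t_N(e,a)\le1$ and $t_N(0,a)=0$.

\begin{lemma}\label{lem:trace}
If $eAe\cong M_r$ with $r\ge1$ and $0\le eae\le e$, then $\tau\le t_N(e,a)\le\tau+(3/4)^N$, where $\tau=\operatorname{Tr}(eae)/\operatorname{Tr}(e)$ is the normalized trace of $eae$ in $M_r$.
\end{lemma}

\begin{proof}
The maps $D_w$ preserve the trace and positivity, and the norm of a positive matrix is at least its normalized trace. This gives the lower bound.

For the upper bound we show: if $b\in M_r$ is self-adjoint with spectrum in $[\alpha,\beta]$, then for some unitary $w$ the spectrum of $D_w(b)$ lies in an interval of length $\frac34(\beta-\alpha)$. Let $\lambda=\frac12(\alpha+\beta)$ and let $p$ be a projection commuting with $b$ such that $b\ge\lambda$ on the range of $p$ and $b\le\lambda$ on the range of $1-p$. Replacing $b$ by $-b$ exchanges the roles of $p$ and $1-p$, so we may assume $\operatorname{rank}p\le\operatorname{rank}(1-p)$. Choose a projection $g\le1-p$ of the same rank as $p$ whose range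 is spanned by eigenvectors of $b$, and a self-adjoint unitary $w$ with $wpw=g$ that is the identity on the range of $1-p-g$. Both $b$ and $wbw$ commute with $p$, $g$ and $1-p-g$. On the range of $p$ we have $b\le\beta$ and $wbw\le\lambda$; on the range of $g$ we have $b\le\lambda$ and $wbw\le\beta$; on the range of $1-p-g$ we have $wbw=b\le\lambda$. Also $D_w(b)\ge\alpha$. So the spectrum of $D_w(b)$ lies in $[\alpha,\frac12(\beta+\lambda)]$, which has length $\frac34(\beta-\alpha)$.

Starting from $[0,1]$ and iterating, some $D_{w_N}\cdots D_{w_1}(eae)$ has its spectrum in an interval of length $(3/4)^N$. This interval contains the normalized trace $\tau$, and the matrix is positive, so its norm is at most $\tau+(3/4)^N$.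
\end{proof}

Fix $N$ with $(3/4)^N\le\eta_0/4$. For a projection $q$ and contractions $u=(u_s)_{s\in S}$ in $A$ define
\[
G(q,u)=\sup_{e\in\mathrm{Proj}(qAq)}\Big(\min_{s\in S}t_N(e,u_seu_s^*)-(1-\eta_0)-\rho_1(e,q-e)\Big).
\]
The term $\rho_1(e,q-e)$ encodes the condition $2\operatorname{rank}e\le\operatorname{rank}q$: in a matrix algebra it is $0$ when the condition holds and at least $1$ when it fails, in which case $e$ does not contribute. By Lemmas~\ref{lem:quant} and~\ref{lem:stable}, applied $N$ times to $U(eAe)$ and then once to $\mathrm{Proj}(qAq)$, the function $G$ is definable on the class of all $(A,q,u)$ with $q$ a projection.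

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] Let $F=\bigoplus_iM_{n_i}$ be finite-dimensional, acting on $\bigoplus_i\mathbb C^{n_i}$. Let $q$ be a projection of rank $d_j$ in one summand $M_{n_i}$, and let $u_s\in F$ be contractions commuting with $q$ such that $u_sq=\pi_j(s)$ in some orthonormal basis of the range of $q$. Then $G(q,u)\le\eta_0/4$.
\item[(b)] Let $A\subset B(H)$, let $q\in A$ be a projection such that $A$ contains every finite-rank operator $y$ on $H$ with $y=qyq$, and let $u_s\in A$ be contractions. If $G(q,u)<\eta_0/2$, then $u$ is $\frac{\eta_0}2$-expanding under $q$.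
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e\le q$ be a projection in $F$. If $e=0$, the expression under the supremum is $-(1-\eta_0)\le0$. If $2\operatorname{rank}e>d_j$, then $\operatorname{rank}e>\operatorname{rank}(q-e)$, so $\rho_1(e,q-e)\ge1$ by Lemma~\ref{lem:rank}(b), and the expression is at most $1-(1-\eta_0)-1\le0$. In the remaining case $eFe$ is a matrix algebra and $eu_seu_s^*e=e\pi_j(s)e\pi_j(s)^*e$. Lemmas~\ref{lem:T} and~\ref{lem:trace} give $\min_st_N(e,u_seu_s^*)\le1-\eta_0+\eta_0/4$.

(b) Let $e\le q$ be a nonzero finite-rank projection with $2\operatorname{rank}e\le\operatorname{rank}q$. Then $e\in A$ and $eAe=B(eH)$. Since $\operatorname{rank}e\le\operatorname{rank}(q-e)$, Lemma~\ref{lem:rank}(a) gives $\rho_1(e,q-e)=0$. So $\min_st_N(e,u_seu_s^*)<1-\eta_0/2$, and the lower bound in Lemma~\ref{lem:trace} gives $\min_s\operatorname{Tr}(eu_seu_s^*)\le(1-\frac{\eta_0}2)\operatorname{Tr}e$.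
\end{proof}

\section{Pseudomatricial algebras}\label{sec:proofA}

The function $G$ tests only projections in $A$, and only through the corners $eAe$. To apply Lemma~\ref{lem:G}(b) we need a representation in which $A$ contains all finite-rank operators.

\begin{lemma}\label{lem:K}
Every pseudomatricial algebra $A$ has a faithful unital representation with $K(H)\subset A\subset B(H)$. If $A$ is infinite-dimensional, then so is $H$.
\end{lemma}

\begin{proof}
Let $P$ be the function that defines $\mathrm{Min}$ in Lemma~\ref{lem:stable}(d). Then $\inf_xP(x)$ vanishes in every $M_n$, hence in $A$ by Lemma~\ref{lem:transfer}, so $\mathrm{Min}(A)\ne\emptyset$ by stability. On the class of algebras with $\mathrm{Min}\neq\emptyset$, the function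
\[
\sup_{p\in\mathrm{Min}}\ \sup_a\ \big(\|a\|-\sup_x\|axp\|\big)
\]
is definable. It vanishes in $M_n$: if $p$ is the projection onto the unit vector $\xi$ and $\zeta$ is a unit vector with $\|a\zeta\|=\|a\|$, then $x=\langle\,\cdot\,,\xi\rangle\zeta$ has $\|axp\|=\|a\|$. Fix $p\in\mathrm{Min}(A)$. By Lemma~\ref{lem:transfer}, $\|a\|=\sup_{\|x\|\le1}\|axp\|$ for all $a\in A$.

Let $H=Ap$. For $\xi,\zeta\in H$ the element $\zeta^*\xi$ lies in $pAp=\mathbb Cp$, and $\langle\xi,\zeta\rangle p=\zeta^*\xi$ defines an inner product with $\langle\xi,\xi\rangle=\|\xi^*\xi\|=\|\xi\|^2$. The space $H=\{x\in A:xp=x\}$ is closed in $A$, so it is a Hilbert space. Left multiplication is a unital $*$-representation of $A$ on $H$, since $\zeta^*(a\xi)=(a^*\zeta)^*\xi$, and it is faithful by the norm formula. For $\xi,\zeta\in H$ the element $\xi\zeta^*\in A$ acts by $x\mapsto\xi\zeta^*x=\langle x,\zeta\rangle\xi$. So the image of $A$ contains all rank-one operators, and, being closed, it contains $K(H)$. The last statement holds because $A$ embeds in $B(H)$.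
\end{proof}

\begin{remark}\label{rem:K}
The inclusion $K(H)\subset A$ alone excludes neither property. Let $A=K(H)+\mathbb C1$ and let $P_i\to1$ be the net of finite-rank projections. Then $\|[P_i,a]\|\to0$ for $a\in A$, so $A$ is quasidiagonal. The maps $\alpha(c+\lambda1)=P_i(c+\lambda1)P_i\oplus\lambda$ and $\beta(T\oplus\lambda)=T+\lambda(1-P_i)$, the latter composed with the compression of a full matrix algebra onto $B(P_iH)\oplus\mathbb C$, satisfy $\beta\alpha(c+\lambda1)=P_icP_i+\lambda1$, so $A$ is nuclear.
\end{remark}

For the rest of this section $A$ is an infinite-dimensional pseudomatricial algebra with $K(H)\subset A\subset B(H)$ and $\dim H=\infty$. The functions $\sigma_1,\sigma_2$ below are definable on the class of all unital algebras by Lemmas~\ref{lem:quant} and~\ref{lem:stable}, applied to one variable at a time from the inside.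

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
In $M_n$ we need not have an irreducible representation of dimension exactly $n$, but there is one on a corner of proportion at least $1/16$. With $u_1:=q$, put
\[
\sigma_1=\inf_{q\in\mathrm{Proj}(A)}\ \inf_{u_s\in U(qAq),\,s\ne1}\ \max\{\rho_{16}(1,q),\ G(q,u)\}.
\]
Given $n$, let $j$ be maximal with $d_j\le n$; then $n<d_{j+1}<16d_j$ by \eqref{eq:dims}. Let $q\in M_n$ have rank $d_j$ and let $u_s=\pi_j(s)\in qM_nq$. Then $\rho_{16}(1,q)=0$ by Lemma~\ref{lem:rank}(a) and $G(q,u)\le\eta_0/4$ by Lemma~\ref{lem:G}(a). So $\sigma_1^{M_n}\le\eta_0/4$ for all $n$, and $\sigma_1^A\le\eta_0/4$ by Lemma~\ref{lem:transfer}.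

Hence there are a projection $q\in A$ and unitaries $u_s$ of $qAq$, $u_1=q$, with $\rho_{16}(1,q)<\eta_0/2<1$ and $G(q,u)<\eta_0/2$. The projection $q$ has infinite rank, since otherwise Lemma~\ref{lem:rank}(b) would give $\dim H<\infty$; this is where the infinite dimension of $A$ enters. By Lemma~\ref{lem:G}(b), $u$ is $\frac{\eta_0}2$-expanding under $q$. Proposition~\ref{prop:QD} shows that no nonzero quotient of $A$, in particular not $A$ itself, is quasidiagonal, and that $A$ has no amenable tracial state.
\end{proof}

For exactness we need expanding corners of finite but unbounded rank, and a sentence cannot refer to finite rank, since all ranks in $M_n$ are finite. Instead we require that \emph{every} nonzero projection $p$ be comparable in size, up to fixed factors, to an expanding corner $q$. In $A$ we then apply this to finite-rank $p$, which forces $q$ to have finite rank of the same order.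

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Let $\gamma=\gamma(\eta_0/2)$. With $u_1:=1$, put
\[
\sigma_2=\inf_{u_s\in U(A),\,s\ne1}\ \sup_{p\in\mathrm{Proj}^\times(A)}\ \inf_{q\in\mathrm{Proj}(A)}\ \max\Big\{\rho_{32}(p,q),\ \rho_{16}(q,p),\ \gamma^{-1}\max_s\|[u_s,q]\|,\ G(q,u)\Big\}.
\]
We claim that $\sigma_2^{M_n}\le\eta_0/4$ for all $n$. Let $J\ge0$ be maximal with $d_0+\dots+d_J\le n$. By \eqref{eq:dims}, $n<d_0+\dots+d_{J+1}\le2d_{J+1}<32d_J$. Choose orthogonal projections $q_0,\dots,q_J\in M_n$ with $\operatorname{rank}q_j=d_j$, and let $u_s$ act as $\pi_j(s)$ on the range of $q_j$ and as the identity on the range of $1-\sum_jq_j$. Each $q_j$ commutes with all $u_s$, and $G(q_j,u)\le\eta_0/4$ by Lemma~\ref{lem:G}(a). Let $p\ne0$ be a projection of rank $r$.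
\begin{itemize}
\item If $r\le d_J$, let $j\le J$ be minimal with $d_j\ge r$, and take $q=q_j$. Then $r\le d_j\le16r$: for $j\ge1$ because $d_j<16d_{j-1}<16r$, and for $j=0$ because $r=1=d_0$.
\item If $r>d_J$, take $q=q_J$. Then $r\le n<32d_J$ and $d_J<r$.
\end{itemize}
In both cases $\rho_{32}(p,q)=\rho_{16}(q,p)=0$ by Lemma~\ref{lem:rank}(a), which proves the claim.

By Lemma~\ref{lem:transfer}, $\sigma_2^A\le\eta_0/4$. So there are unitaries $u_s\in A$, $u_1=1$, such that for every nonzero projection $p\in A$ some projection $q\in A$ makes the maximum less than $\eta_0/2\le\frac12$. Let $p$ have finite rank $r$; every $r\ge1$ occurs because $K(H)\subset A$ and $\dim H=\infty$. By Lemma~\ref{lem:rank}(b), $\rho_{16}(q,p)<1$ gives $\operatorname{rank}q\le16r<\infty$, and then $\rho_{32}(p,q)<1$ gives $\operatorname{rank}q\ge r/32$. Moreover $\|[u_s,q]\|\le\gamma$, and $u$ is $\frac{\eta_0}2$-expanding under $q$ by Lemma~\ref{lem:G}(b). By Proposition~\ref{prop:exact} with $\eta=\eta_0/2$, the finitely generated subalgebra $C^*(u_s:s\in S)$ of $A$ is not exact. Hence $A$ is not exact.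
\end{proof}

\section{Pseudocompact algebras}\label{sec:proofB}

A finite-dimensional algebra is the direct sum of the matrix algebras $zF$, $z\in MC(F)$. To transfer this decomposition we must be able to quantify over minimal central projections.

\begin{lemma}\label{lem:MC}
The set $CP(A)$ of central projections and the set $MC(A)$ are stable over the class of all unital algebras. If $A$ is pseudocompact, then $MC(A)\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $C(x)=\sup_y\|xy-yx\|$, so $|C(x)-C(x')|\le2\|x-x'\|$. If $p$ is a projection with $pA(1-p)=0$, then also $(1-p)Ap=0$ by taking adjoints, and $pa=pap=ap$ for all $a$. So for a noncentral projection $p$ there is $y\in pA(1-p)$ with $\|y\|=1$, and $py-yp=y$ shows $C(p)\ge1$. Let $P_{CP}(x)=\|x-x^*\|+\|x^2-x\|+C(x)$; its zero set is $CP(A)$. If $P_{CP}(x)\le\delta<1/50$, the proof of Lemma~\ref{lem:stable}(a) gives a projection $z$ with $\|x-z\|\le14\delta$, and $C(z)\le29\delta<1$, so $z$ is central.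

Since $0\in CP(A)$, Lemma~\ref{lem:quant} shows that $\nu(x)=\sup_{z'\in CP(A)}\min(\|xz'\|,\|x-xz'\|)$ is definable, and $|\nu(x)-\nu(x')|\le\|x-x'\|$. Let $z\ne0$ be a central projection. If $z$ is minimal, then $zz'\in\{0,z\}$ for all $z'\in CP(A)$, so $\nu(z)=0$. If not, a central projection $z'\le z$ with $0\ne z'\ne z$ gives $\nu(z)=1$. Thus $MC(A)$ is the zero set of $P_{MC}=P_{CP}+|1-\|x\||+\nu$. If $P_{MC}(x)\le\delta<1/50$, the central projection $z$ above has $\|z\|\ge1-15\delta>0$ and $\nu(z)\le15\delta<1$, so $z\in MC(A)$.

Finally, $\inf_xP_{MC}(x)$ vanishes in finite-dimensional algebras, hence in a pseudocompact $A$ by Lemma~\ref{lem:transfer}, so $MC(A)\ne\emptyset$ by stability.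
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We apply Lemmas~\ref{lem:quant} and~\ref{lem:transfer} over the class of unital algebras with $MC\ne\emptyset$, which contains $A$ and all nonzero finite-dimensional algebras.

\emph{The norm formula.} The function $\sup_a(\|a\|-\sup_{z\in MC}\|za\|)$ vanishes in finite-dimensional algebras, where the norm is the maximum of the norms in the summands. So it is at most $0$ in $A$, which gives $\|a\|=\sup_{z\in MC(A)}\|za\|$. Consequently $a\mapsto(za)_z$ embeds $A$ in $\prod_{z\in MC(A)}zA$.

\emph{The summands are pseudomatricial.} For a formula $\varphi(y)$ let $\varphi'(z,y)$ be obtained by replacing every variable $x$, free or bound, by $zx$. If $z$ is a central projection of an algebra $B$, then $x\mapsto zx$ maps the unit ball of $B$ onto that of $zB$, and induction on $\varphi$ gives $(\varphi')^B(z,y)=\varphi^{zB}(zy)$. Let $z_0\in MC(A)$, let $\sigma$ be a sentence with $\sigma^{z_0A}=0$, and let $\varepsilon>0$. The function $B\mapsto\inf_{z\in MC(B)}|\sigma^{zB}|=\inf_{z\in MC(B)}|\sigma'(z)|$ is definable and vanishes in $A$.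 By Lemma~\ref{lem:transfer} there are a finite-dimensional $F\neq0$ and $z\in MC(F)$ with $|\sigma^{zF}|<\varepsilon$, and $zF$ is a matrix algebra. So $z_0A$ is pseudomatricial.

If $z\in MC(A)$ and $\dim zA<\infty$, then $zA\cong M_{n(z)}$ for some $n(z)$. Indeed, a central projection of $zA$ commutes with $zA$ and annihilates $(1-z)A$, so it is central in $A$ and equals $0$ or $z$.

\emph{(QD).} If $A$ is quasidiagonal, so is each subalgebra $zA$, and $\dim zA<\infty$ by Theorem~\ref{thm:A}(1). If all $zA$ are finite-dimensional, then $A$ embeds in $\prod_zM_{n(z)}$ and is residually finite-dimensional. If $A\subset\prod_iM_{n_i}$, a finite set $E\subset A$ and $\varepsilon>0$ are given, choose for each $a\in E$ a coordinate of norm greater than $\|a\|-\varepsilon$; the direct sum of these finitely many coordinate maps is a $*$-homomorphism into a matrix algebra as required in Definition~\ref{def:approx}(a).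

\emph{(EX), the standard implications.} Suppose $\sup_z\dim zA<\infty$, say $n(z)\le n$ for all $z$. Placing $M_{n(z)}$ in a corner of $M_n$ embeds $A$ in $M_n(D)$ with $D=\ell^\infty(MC(A))$ commutative. The irreducible representations of $M_n(D)$ have dimension $n$, and every irreducible representation of a subalgebra is contained in the restriction of an irreducible representation of the larger algebra. So $A$ is subhomogeneous. Subhomogeneous algebras are nuclear, and nuclear algebras are exact by Definition~\ref{def:approx}(b).

\emph{(EX), exact implies bounded dimension.} Let $A$ be exact. By Theorem~\ref{thm:A}(2) each $zA$ is finite-dimensional, so $zA\cong M_{n(z)}$. Suppose that $\sup_zn(z)=\infty$. This does not yet contradict exactness: the algebra $\mathbb C1+\bigoplus_nM_n$, with the $c_0$-direct sum, has summands of unbounded size and is exact, being a subalgebra of the algebra in Remark~\ref{rem:K}. Pseudocompactness must be used once more, to find unitaries in $A$ that expand in all summands at once. With $\gamma=\gamma(\eta_0/2)$ and $u_1:=1$, put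
\[
\sigma_3=\inf_{u_s\in U(A),\,s\ne1}\ \sup_{z\in MC(A)}\ \inf_{q\in\mathrm{Proj}(zAz)}\ \max\Big\{\rho_{16}(z,q),\ \gamma^{-1}\max_s\|[u_s,q]\|,\ G(q,u)\Big\}.
\]
Let $F\ne0$ be finite-dimensional. In each summand $zF\cong M_n$ choose a projection $q_z$ of rank $d_j$, where $j$ is maximal with $d_j\le n$, so $n<16d_j$, and let $u_s$ act as $\pi_j(s)$ on the range of $q_z$ and as the identity on the range of $z-q_z$. Then $\rho_{16}(z,q_z)=0$ by Lemma~\ref{lem:rank}(a), $[u_s,q_z]=0$, and $G(q_z,u)\le\eta_0/4$ by Lemma~\ref{lem:G}(a). So $\sigma_3^F\le\eta_0/4$, and $\sigma_3^A\le\eta_0/4$ by Lemma~\ref{lem:transfer}. Hence there are unitaries $u_s\in A$, $u_1=1$, such that for each $z\in MC(A)$ some projection $q\le z$ in $A$ makes the maximum less than $\eta_0/2\le\frac12$.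

Represent $A$ on $H=\bigoplus_z\mathbb C^{n(z)}$ through the maps $a\mapsto za\in M_{n(z)}$. This representation is unital, and faithful by the norm formula. Distinct elements of $MC(A)$ are orthogonal, because their product is a central projection below both. So $z$ acts as the projection onto $\mathbb C^{n(z)}$, and $zA$ consists of all operators on $H$ with $y=zyz$. Thus $q\le z$ has finite rank, $\operatorname{rank}q\ge n(z)/16$ by Lemma~\ref{lem:rank}(b), $\|[u_s,q]\|\le\gamma$, and $u$ is $\frac{\eta_0}2$-expanding under $q$ by Lemma~\ref{lem:G}(b). Since $n(z)$ is unbounded, Proposition~\ref{prop:exact} shows that $C^*(u_s:s\in S)\subset A$ is not exact, a contradiction.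
\end{proof}

\begin{thebibliography}{1}

\bibitem{Hardy}
Stephen Hardy, \emph{Pseudocompact C$^*$-algebras}, arXiv:1609.06275 (2016).

\end{thebibliography}
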